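# A finitely presented immutable subgroup with undecidable membership

## Two theorems on undecidable membership

**Theorem A.** There are a torsion-free hyperbolic group $\Gamma$ and a *single* finitely presented (indeed type F) immutable subgroup $H\le\Gamma$ for which $\{g\in\Gamma: g\in H\}$ is not recursive. In particular, for this $\Gamma$ there is no algorithm which, given a finite $\mathcal A\subseteq\Gamma$ such that $\langle\mathcal A\rangle$ is finitely presentable and immutable, and given $g\in\Gamma$, decides whether $g\in\langle\mathcal A\rangle$. This remains so even if a finite presentation of $H$ and a list $\phi_1,\dots,\phi_n$ of representatives of the conjugacy classes of embeddings $H\to\Gamma$ are supplied.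

**Theorem B.**
(1) There are a finite $C'(1/6)$ presentation of a torsion-free (hyperbolic) group $G$ and a finitely generated *free* subgroup $F_0\le G$ with unsolvable membership problem; the distortion of $F_0$ in $G$ is bounded by no recursive function.
(2) In Theorem A and in (1) the membership set can be taken to be $m$-complete recursively enumerable.
(3) The subgroup $H$ of Theorem A has finitely many conjugacy classes of embeddings into *every* torsion-free hyperbolic group. Hence Theorem A holds, with the same $H$, for every torsion-free hyperbolic group containing $\Gamma$.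

Let us unpack the words.

**Definition (immutable).** Let $\Gamma$ be a torsion-free hyperbolic group. A finitely generated subgroup $H\le\Gamma$ is *immutable* if there are finitely many injective homomorphisms $\phi_1,\dots,\phi_n:H\to\Gamma$ such that every injective homomorphism $H\to\Gamma$ is conjugate, by an element of $\Gamma$, to one of the $\phi_i$.

The membership problem for a class of finitely generated subgroups takes a finite set $\mathcal A$ generating a member of the class, and an element $g$, both written in the generators of a finite presentation of $\Gamma$, and asks whether $g\in\langle\mathcal A\rangle$. There are torsion-free hyperbolic groups for which this problem is unsolvable for finitely generated immutable subgroups, but the immutable subgroups in that construction are never finitely presentable. The question, from Daniel Groves and Henry Wilton, "Conjugacy classes of solutions to equations and inequations over hyperbolic groups", arXiv:0710.1892 (2007), is whether membership becomes solvable if we insist that $\langle\mathcal A\rangle$ be finitely presentable as well. Theorem A answers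 no.

Four more terms. A group is of *type F* if it has a finite CW complex as classifying space; a finitely generated free group is an example (a wedge of circles), and type F implies finitely presented. A recursively enumerable (r.e.) set $S$ is *$m$-complete* if for every r.e. set $S'\subseteq\mathbb N$ there is a computable map $f$ with $m\in S'\iff f(m)\in S$; the halting set is an example, and such a set is not recursive. The *distortion* of a finitely generated $F\le G$ is $n\mapsto\max\{|f|_F: f\in F,\ |f|_G\le n\}$ for fixed finite generating sets. For example, in $\langle x,s\mid sxs^{-1}=x^2\rangle$ we have $x^{2^n}=s^nxs^{-n}$, so the distortion of $\langle x\rangle$ at $2n+1$ is at least $2^n$. Finally, $C'(1/6)$ is the small cancellation condition, recalled when we need it.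

## Small subgroups: which are immutable, which have decidable membership

Throughout, $F(\cdot)$ denotes a free group. We use these textbook facts about a torsion-free hyperbolic group $\Delta$. Its word problem is solvable. Nontrivial elements have infinite cyclic centralizers. The translation length $\tau(g)=\lim|g^n|/n$ is positive for $g\ne1$, is conjugation invariant, and satisfies $\tau(g^n)=|n|\tau(g)$. Two consequences will be used repeatedly.

* *Common centralizers.* If $a,b\in\Delta$ do not commute, only $1$ commutes with both: if $c\neq 1$ did, then $a,b$ would lie in the cyclic centralizer of $c$.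
* *Unique roots.* If $a^N=b^N=c\ne1$ with $N\ge1$, then $a,b$ lie in the infinite cyclic centralizer of $c$, so $a=b$.

Now some small cases.

*The trivial subgroup* is immutable, and membership in it is the word problem.

*Free subgroups* $F(a_1,\dots,a_r)$, $r\ge1$, are not immutable. For $n\ge1$ let $\phi_n$ send $a_1\mapsto a_1^n$ and fix the other $a_i$; it is injective. If $\phi_n$ and $\phi_m$ are conjugate, then $a_1^n$ and $a_1^m$ are conjugate, so $n\tau(a_1)=m\tau(a_1)$ and $n=m$.

*Free products* $H=P*R$ with $P$ and $R$ non-abelian are not immutable. Fix $1\ne h\in R$ and let $\phi_n$ be the identity on $P$ and conjugation by $h^n$ on $R$; this is an automorphism of $H$. If $g\phi_n(\cdot)g^{-1}=\phi_m$, then $g$ centralizes the non-abelian $P$, so $g=1$. Then $h^{n-m}$ centralizes the non-abelian $R$, so $h^{n-m}=1$ and $n=m$.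

*Subgroups with recursively bounded distortion* have decidable membership: if $|f|_F\le\beta(|f|_G)$ for all $f\in F$ with $\beta$ recursive, then to test $g$ one lists all words of length at most $\beta(|g|)$ in the generators of $F$ and compares each with $g$ by the word problem of $G$. So undistorted subgroups are useless here: our $H$ must be wildly distorted in $\Gamma$, and yet rigid, which excludes free groups and free products of the kind above.

## Register machines as arithmetic on $\mathbb Z\times S$

We need an undecidable problem that a group can simulate. A *register machine* has registers $R_1,\dots,R_k$ holding natural numbers, a halting state $\mathsf h$ without instruction, and exactly one instruction at every other state: either "add 1 to $R_l$, go to $i'$", or "if $R_l>0$ subtract 1 and go to $i'$; otherwise go to $i''$". Such machines compute all partial recursive functions of an input placed in $R_1$. So we may fix one for which the set $K$ of those $m\in\mathbb N$ for which it halts from state $1$ with registers $(m,0,\dots,0)$ is $m$-complete r.e. Appending a routine that empties the registers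 before $\mathsf h$ is entered, we may assume that all registers are $0$ when $\mathsf h$ is reached.

Let $S$ be the set of states and $p_l$ the $l$-th prime. Encode $(a_1,\dots,a_k)$ as $n=\prod p_l^{a_l}$. Let $V=\mathbb Z\times S$. A *rule* $j=(i,P,r;\,i',Q,r')$, with $P,Q\ge1$, $0\le r<P$, $r'\ge0$, is the injective partial map of $V$
$$f_j(Pu+r,\,i)=(Qu+r',\,i')\qquad(u\in\mathbb Z).$$
"Add" becomes the rule $(i,1,0;i',p_l,0)$. "Test/subtract" becomes $(i,p_l,0;i',1,0)$ together with $(i,p_l,r;i'',p_l,r)$ for $1\le r<p_l$. Let $J$ be the finite set of all rules. Since each state has one instruction, and the rules of a test have different residues, domains of distinct rules are disjoint. No rule starts at $\mathsf h$.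

Let $\mathcal G$ be the graph on $V$ with an edge $v\to f_j(v)$ labelled $j$ whenever $f_j(v)$ is defined. Each vertex has at most one outgoing edge, and $v_*:=(1,\mathsf h)$ has none. Put $v_m=(2^m,1)$. Then
$$m\in K\iff\text{the forward orbit of }v_m\text{ contains }v_* .\tag{1}$$
All rules preserve the condition $n\ge1$. Vertices may have several incoming edges, and $\mathcal G$ may contain cycles.

*Toy machine.* One register, one instruction: at state $1$, if $R_1>0$ subtract 1 and return to $1$; otherwise go to $\mathsf h$. Its rules are $\alpha=(1,2,0;1,1,0)$ and $\beta=(1,2,1;\mathsf h,2,1)$. From $v_1=(2,1)$ it runs $(2,1)\xrightarrow{\alpha}(1,1)\xrightarrow{\beta}(1,\mathsf h)=v_*$. From $(3,1)$ it goes to $(3,\mathsf h)\ne v_*$ and stops. The point $(0,1)$ is fixed by $\alpha$. It is too simple to be undecidable, but we shall follow it through the construction.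

## Simulating the machine in an HNN extension, and Baumslag–Solitar relations

Recall HNN extensions. Given a base $B_0$ and isomorphisms $\theta_s:A_s\to A'_s$ between subgroups, the multiple HNN extension adds stable letters $s$ with $sas^{-1}=\theta_s(a)$. The base embeds. *Britton's lemma*: a word that involves stable letters and equals $1$ contains a *pinch*, namely $sgs^{-1}$ with $g\in A_s$ or $s^{-1}gs$ with $g\in A'_s$, where $g$ is a word in the base. Killing the base shows that the stable letters generate a free group, freely. For instance, in $\langle x,s\mid sxs^{-1}=x^2\rangle$ the word $s^{-1}xsx$ contains no pinch, since $x\notin\langle x^2\rangle$, so it is not $1$.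

A sensible first attempt is to store a configuration as a group element and to let a stable letter perform a rule. Let $\mathfrak B=\{x\}\cup\{t_i:i\in S\}$, and for $v=(n,i)\in V$ put
$$W_v=x^nt_i\in F(\mathfrak B),\qquad w:=W_{v_*}=xt_{\mathsf h}.$$
For a rule $j=(i,P,r;i',Q,r')$ put $\tau_{j1}=x^P$, $\tau_{j2}=x^rt_i$, $\sigma_{j1}=x^Q$, $\sigma_{j2}=x^{r'}t_{i'}$.

**Lemma 1.** The pairs $\tau_{j1},\tau_{j2}$ and $\sigma_{j1},\sigma_{j2}$ are free bases of the subgroups they generate. Moreover $W_v\in\langle\tau_{j1},\tau_{j2}\rangle$ iff $v\in\operatorname{dom}f_j$, and $W_v\in\langle\sigma_{j1},\sigma_{j2}\rangle$ iff $v\in\operatorname{im}f_j$. For $v=(Pu+r,i)$ we have $W_v=\tau_{j1}^u\tau_{j2}$ and $W_{f_j(v)}=\sigma_{j1}^u\sigma_{j2}$.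

*Proof.* The automorphism $t_i\mapsto x^{-r}t_i$ of $F(\mathfrak B)$ (other generators fixed) sends $x^rt_i$ to $t_i$. So it carries $\langle x^P,x^rt_i\rangle$ to $\langle x^P\rangle*\langle t_i\rangle$, freely on the two generators. It carries $x^nt_i$ to $x^{n-r}t_i$ and fixes $x^nt_k$ for $k\ne i$. By normal forms in the free product of the cyclic groups $\langle x\rangle$ and $\langle t_k\rangle$, $k\in S$, the element $x^{n-r}t_i$ lies in $\langle x^P\rangle*\langle t_i\rangle$ iff $P\mid n-r$, and $x^nt_k$ with $k\ne i$ never does. So $x^nt_k\in\langle x^P,x^rt_i\rangle$ iff $k=i$ and $n\equiv r$ mod $P$, i.e. iff $(n,k)\in\operatorname{dom}f_j$. The same argument with $(Q,r',i')$ handles the $\sigma$'s, as $\operatorname{im}f_j=\{(Qu+r',i')\}$. The last formulas are immediate. $\square$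

Hence
$$E=\langle F(\mathfrak B),\ s_j\ (j\in J)\mid s_j\sigma_{jl}s_j^{-1}=\tau_{jl}\ (l=1,2)\rangle$$
is a multiple HNN extension of $F(\mathfrak B)$, and in $E$
$$s_j^{-1}W_vs_j=W_{f_j(v)}\qquad(v\in\operatorname{dom}f_j).\tag{2}$$
Killing $\mathfrak B$ makes all relations trivial, so $E$ retracts onto the free group $F(s):=\langle s_j:j\in J\rangle$.

**Lemma 2.** Let $v\in V$ and $y_0\in F(s)$.
(a) If rules $j_1,\dots,j_k$ in this order lead from $v$ to $v_*$, then $y_0=s_{j_1}\cdots s_{j_k}$ satisfies $y_0^{-1}W_vy_0=w$ in $E$.
(b) If $y_0^{-1}W_vy_0=w$ in $E$, then the forward orbit of $v$ contains $v_*$.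
(c) If $y_0^{-1}wy_0=w$ in $E$, then $y_0=1$.

*Proof.* Part (a) is (2), iterated. For the rest write $y_0=s_{j_1}^{\epsilon_1}\cdots s_{j_k}^{\epsilon_k}$, reduced.

**Step 1: the equation yields a path in $\mathcal G$.** The word $s_{j_k}^{-\epsilon_k}\cdots s_{j_1}^{-\epsilon_1}W_vs_{j_1}^{\epsilon_1}\cdots s_{j_k}^{\epsilon_k}w^{-1}$ is trivial in $E$. If $k\ge1$ it contains a pinch. A pinch inside $y_0$ or $y_0^{-1}$ would have $1$ between its stable letters and contradict reducedness, so the pinch is $s_{j_1}^{-\epsilon_1}W_vs_{j_1}^{\epsilon_1}$. If $\epsilon_1=1$, then $W_v\in\langle\tau_{j_11},\tau_{j_12}\rangle$; by Lemma 1, $v\in\operatorname{dom}f_{j_1}$, and by (2) the pinch equals $W_{f_{j_1}(v)}$. If $\epsilon_1=-1$, then $W_v\in\langle\sigma_{j_11},\sigma_{j_12}\rangle$, so $v\in\operatorname{im}f_{j_1}$ and the pinch equals $W_{f_{j_1}^{-1}(v)}$. Replace the pinch and iterate. We obtain vertices $v=v^0,v^1,\dots,v^k$ with $v^a=f_{j_a}^{\epsilon_a}(v^{a-1})$ and $W_{v^k}=w$ in $F(\mathfrak B)$, i.e. $v^k=v_*$. The path may traverse edges backwards.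

**Step 2: every $v^a$ has $v_*$ in its forward orbit.** This is clear for $v^k$. Suppose it holds for $u=v^{a}$, and let $u'=v^{a-1}$. If the edge is $u'\to u$, it holds for $u'$. If the edge is $u\to u'$, then $u\ne v_*$, because $v_*$ has no outgoing edge, and $u'$ is the successor of $u$ on its forward orbit; since that orbit reaches $v_*$ after leaving $u$, it holds for $u'$. With $a=0$ this is (b).

**Step 3: a closed path at $v_*$ is empty.** Now $v^0=v^k=v_*$; suppose $k\ge1$. By Step 2 each $v^a$ has a *depth*, its number of steps to $v_*$, and each edge of the path goes from some depth $h+1$ to depth $h$. Let $v^a$ have maximal depth. This depth is positive, so $0<a<k$. Both path edges at $v^a$ lead to vertices of smaller depth, so both are outgoing edges of $v^a$, hence both are its unique outgoing edge, labelled $j$ say. The first is traversed backwards and the second forwards: $s_{j_a}^{\epsilon_a}=s_j^{-1}$ and $s_{j_{a+1}}^{\epsilon_{a+1}}=s_j$. This contradicts reducedness, so $k=0$, which is (c). $\square$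

In the toy machine, (2) reads $s_\alpha^{-1}(x^2t_1)s_\alpha=xt_1$ and $s_\beta^{-1}(xt_1)s_\beta=xt_{\mathsf h}=w$.

So $E$ simulates the machine perfectly. The attempt stops at hyperbolicity, and at an exact spot: the relation with $l=1$ is
$$s_jx^{Q}s_j^{-1}=x^{P}.$$
Suppose $E$ were a subgroup of a torsion-free hyperbolic group. If $P\ne Q$, translation lengths give $Q\tau(x)=P\tau(x)$ with $\tau(x)>0$, a contradiction. If $P=Q$, the element $s_j$ commutes with $x^P\neq1$, so $s_j$ and $x^P$ lie in a common infinite cyclic group and some equation $s_j^a=x^{Pb}$ holds with $a\ne0$. Killing $\mathfrak B$ gives $s_j^a=1$ in $F(s)$, a contradiction. For the toy rule $\alpha$ the relation is $s_\alpha xs_\alpha^{-1}=x^2$.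

The remedy has two parts. First, we multiply the right-hand sides of these relations by long "garbage" words $\gamma_{jl}$ in new letters $c_1,c_2$, as in a Rips-type construction, so that the presentation becomes small cancellation. Then $s_j^{-1}W_vs_j$ is no longer a $W$. But if conjugation by letters of $\mathfrak B$ maps positive words in $c_1,c_2$ to positive words, the garbage can be swept to the left, and (2) becomes
$$W_vs_j=c^{-1}s_jW_{f_j(v)},\qquad c\text{ a positive word in }c_1,c_2 .$$
So reachability will read $W_v\,y=\xi\,w$ with $y\in F(s)$ and $\xi$ a product of letters $c_i^{-1}$ and $s_j$. This is a double coset statement. Second, we turn it into membership in a subgroup. We add a free group $D=F(d_1,d_2)$ with $\xi^{-1}D\xi\le D$ for all such $\xi$. If a subgroup contains $D$ and the elements $ws_jw^{-1}$, then it absorbs $\xi$ on one side and $y$ on the other, and the element to be tested is a conjugate of $d_1$.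

## The small cancellation group $G$

**Generators:** $d_1,d_2$; $c_1,c_2$; $\zeta_1,\zeta_2$; $s_j$ $(j\in J)$; and the letters of $\mathfrak B$. The letters $\zeta_i$ play no part in the simulation; they are needed for rigidity at the end.

**Relations** ($k,i,l\in\{1,2\}$, $j\in J$, $b\in\mathfrak B$):

* (R1) $c_id_kc_i^{-1}=u_{c_i,k}(d_1,d_2)$;
* (R2) $s_j^{-1}d_ks_j=u_{s_j,k}(d_1,d_2)$ and $\zeta_i^{-1}d_k\zeta_i=u_{\zeta_i,k}(d_1,d_2)$;
* (R3) $bc_ib^{-1}=v_{b,i}(c_1,c_2)$;
* (R4) $s_j\sigma_{jl}s_j^{-1}=\gamma_{jl}(c_1,c_2)\,\tau_{jl}$.

Let $\nu$ be the number of relations. For $1\le q\le\nu$ and a constant $L$ put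
$$\omega_q(a,b)=\prod_{e=1}^{L}a\,b^{(q-1)L+e}.$$
The words $u,v,\gamma$ are the $\omega_q$, with a different $q$ for each relation, and with $(a,b)=(d_1,d_2)$ in (R1), (R2) and $(a,b)=(c_1,c_2)$ in (R3), (R4). Three features matter: the $\omega_q$ are positive words; all exponents of $b$ in all the $\omega_q$ are distinct and lie in $[1,\nu L]$; and $|\omega_q|\ge L+L(L+1)/2\ge L^2/2$.

Recall small cancellation. The symmetrized set consists of all cyclic conjugates of the (cyclically reduced) relators and their inverses. A *piece* is a common initial segment of two distinct elements of it. The presentation is $C'(1/6)$ if every piece $p$ of an element $\rho$ of the symmetrized set has $|p|<|\rho|/6$. A finite $C'(1/6)$ presentation defines a hyperbolic group, by Dehn's algorithm. Example: in $\langle a,b,c,d\mid aba^{-1}b^{-1}cdc^{-1}d^{-1}\rangle$ the 16 two-letter subwords of the cyclic relator and its inverse are all different, so pieces have length at most $1<8/6$.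

**Lemma 3.** For $L$ large the presentation is $C'(1/6)$; hence $G$ is hyperbolic.

*Proof.* Up to cyclic permutation the relators are $\rho_q=\kappa_q\omega_q^{-1}$, where $\kappa_q$ is one of $c_id_kc_i^{-1}$, $s_j^{-1}d_ks_j$, $\zeta_i^{-1}d_k\zeta_i$, $bc_ib^{-1}$, $s_j\sigma_{jl}s_j^{-1}\tau_{jl}^{-1}$. Each $\kappa_q$ is reduced and begins and ends with letters outside the alphabet of $\omega_q$ (in the last case these are $s_j$ and a letter of $\mathfrak B^{-1}$, while $\omega_q$ uses $c_1,c_2$). So $\rho_q$ is cyclically reduced. Let $\ell_0=\max|\kappa_q|$. Neither $\ell_0$ nor $\nu$ depends on $L$.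

**Step 1: long pure subwords lie in the $\omega$-arc.** In the cyclic word $\rho_q^{\pm1}$, a subword of length at least $2$ using only letters $d_k^{\pm1}$, or only letters $c_i^{\pm1}$, lies in the arc $\omega_q^{\mp1}$. Indeed, inspecting the five forms of $\kappa_q$, every letter $d^{\pm1}$ or $c^{\pm1}$ in $\kappa_q$ has on both sides a letter of a different kind, also across the junctions with $\omega_q^{-1}$.

**Step 2: a short certificate determines the place.** Suppose $ab^ea$ with $e\ge1$ is a subword of a cyclic word $\rho_q^{\pm1}$, where $(a,b)$ is $(d_1,d_2)$ or $(c_1,c_2)$. By Step 1 it lies in the $\omega$-arc. As it is positive, it lies in $\omega_q$ inside $\rho_q^{-1}$. As all exponents are distinct, $e$ determines $q$ and the position. Likewise for $(ab^ea)^{-1}$ in $\rho_q$. Hence a piece contains no subword $(ab^ea)^{\pm1}$: otherwise the two elements of the symmetrized set would be the same cyclic conjugate of the same $\rho_q^{\pm1}$.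

**Step 3: counting.** A piece $p$ meets the $\omega$-arc in at most two segments. By Step 2 each segment contains at most one letter $a^{\pm1}$, so it consists of that letter and at most two runs of $b^{\pm1}$, and its length is at most $1+2\nu L$. So
$$|p|\le2(1+2\nu L)+\ell_0<L^2/12\le|\rho_q|/6$$
for $L$ large. $\square$

**Lemma 4.** For $L$ large and $q\ne q'$, the words $\omega_q,\omega_{q'}$ freely generate a free subgroup of $F(a,b)$.

*Proof.* They are positive. Their common prefix has length at most $1+\nu L$, since the first exponents of $b$ differ, and their common suffix has length at most $\nu L$, since the last exponents differ. In a nonempty reduced word in $\omega_q^{\pm1},\omega_{q'}^{\pm1}$, cancellation between neighbors happens only for $\omega_q^{-1}\omega_{q'}$ or $\omega_{q'}^{-1}\omega_q$ (common prefix) and $\omega_q\omega_{q'}^{-1}$ or $\omega_{q'}\omega_q^{-1}$ (common suffix). So each factor loses at most $1+2\nu L<L^2/2$ letters and keeps a nonempty core. After maximal cancellation the product of the cores is reduced, so the word is nontrivial. $\square$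

Fix $L$ for which both lemmas hold. Note that $C'(1/6)$ is insensitive to what the relations mean; the next task is to see that $G$ is also built in layers, so that Britton's lemma applies.

## The layers of $G$

Let $C=F(c_1,c_2)$ and $D=F(d_1,d_2)$.

**Lemma 5.**
(a) $B=\langle C,\mathfrak B\mid(\mathrm{R3})\rangle$ is a multiple HNN extension of $C$; $F(\mathfrak B)$ embeds, and killing $C$ gives a retraction $\pi:B\to F(\mathfrak B)$.
(b) $G_1^0=\langle B,s_j\mid(\mathrm{R4})\rangle$ is a multiple HNN extension of $B$ with associated subgroups $\langle\sigma_{j1},\sigma_{j2}\rangle$ and $\langle\gamma_{j1}\tau_{j1},\gamma_{j2}\tau_{j2}\rangle$; killing $C$ extends $\pi$ to $\pi:G_1^0\to E$, and $\pi$ is injective on the associated subgroups.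
(c) $X_0:=\langle c_1,c_2,s_j\ (j\in J)\rangle\le G_1^0$ equals $C*F(s)$ with $F(s)=F(s_j:j\in J)$.
(d) Put $G_1=G_1^0*F(\zeta_1,\zeta_2)$. Then $X:=X_0*F(\zeta_1,\zeta_2)\le G_1$ is free on the $c_i,s_j,\zeta_i$.
(e) $N:=\langle D,X\mid(\mathrm{R1}),(\mathrm{R2})\rangle$ is a multiple HNN extension of $D$ with stable letters $c_i^{-1},s_j,\zeta_i$; killing $D$ gives a retraction $N\to X$; and $D\cap nXn^{-1}=1$ for all $n\in N$.
(f) $A:=\langle D,\zeta_1,\zeta_2\rangle\le N$ has the presentation $\langle d_1,d_2,\zeta_1,\zeta_2\mid\zeta_i^{-1}d_k\zeta_i=u_{\zeta_i,k}\rangle$, and $A\cap X=F(\zeta_1,\zeta_2)$.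
(g) $G=N*_XG_1$. In particular $G$ is torsion-free and $D,X,G_1$ embed in $G$.

*Proof.* (a) By Lemma 4, $c_i\mapsto v_{b,i}$ is an isomorphism of $C$ onto $\langle v_{b,1},v_{b,2}\rangle\le C$, and $b$ conjugates accordingly. The rest holds for stable letters in general.

(b) By Lemma 1, $\langle\sigma_{j1},\sigma_{j2}\rangle\le F(\mathfrak B)$ is free on $\sigma_{j1},\sigma_{j2}$, and $\pi$ is the identity there. Since $\pi(\gamma_{jl}\tau_{jl})=\tau_{jl}$, and $\tau_{j1},\tau_{j2}$ is a free basis of the group it generates, $\langle\gamma_{j1}\tau_{j1},\gamma_{j2}\tau_{j2}\rangle$ is free on the displayed elements and $\pi$ is injective on it. Killing $C$ turns (R4) into the relations of $E$.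

(c) $C$ embeds in $G_1^0$. Suppose a word, reduced in the free product $C*F(s)$ and involving some $s_j$, equals $1$ in $G_1^0$. By Britton's lemma it contains a pinch $s_j^{\epsilon}cs_j^{-\epsilon}$ with $c\in C$ in an associated subgroup, and $c\ne1$ since the word is reduced. But $\pi(c)=1$ and $\pi$ is injective on associated subgroups, so $c=1$, a contradiction.

(d) This follows from (c) by normal forms in free products.

(e) For a stable letter $a\in\{c_i^{-1},s_j,\zeta_i\}$, the relations (R1), (R2) say $a^{-1}d_ka=u_{\cdot,k}$. By Lemma 4, $a^{-1}$ conjugates $D$ isomorphically onto a subgroup of $D$. The stable letters generate a free group, which is $X$ by (d). If $d=nyn^{-1}$ with $d\in D$, $y\in X$, then the retraction gives $1=\bar ny\bar n^{-1}$, where $\bar n$ is the image of $n$; so $y=1$ and $d=1$.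

(f) Let $\hat A$ be the group with this presentation, an HNN extension of $D$. A word without pinches in $\hat A$ has no pinches in $N$, the associated subgroups being the same; so by Britton's lemma $\hat A\to N$ is injective, with image $A$. The retraction $N\to X$ maps $A$ into $F(\zeta_1,\zeta_2)$ and fixes $X$, so $A\cap X\le F(\zeta_1,\zeta_2)$. The reverse inclusion is clear.

(g) $X$ is free on the $c_i,s_j,\zeta_i$ both in $N$ and in $G_1$, and the union of the two presentations is that of $G$. HNN extensions, free products and amalgams of torsion-free groups are torsion-free. $\square$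

Let $X_-\subset X$ be the submonoid generated by all $c_i^{-1}$ and all $s_j$. By (R1) and (R2),
$$\xi^{-1}D\xi\le D\qquad(\xi\in X_-).\tag{3}$$
Only a monoid has this property: the maps $D\to D$ in (R1), (R2) are injective endomorphisms, and the direction of conjugation matters. So we must keep track of signs in what follows.

## Garbage on the left, and no false halting

The next lemma shows that reachability gives $W_v\in X_-\,w\,F(s)$, with the correct signs.

**Lemma 6.** Let $v=(n,i)$ with $n\ge1$ have $v_*$ in its forward orbit, reached by applying rules $j_1,\dots,j_k$. Then $W_vs_{j_1}\cdots s_{j_k}=\xi w$ in $G_1$ for some $\xi\in X_-$.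

*Proof.* Let $C_+$ be the submonoid of $C$ generated by $c_1,c_2$. By (R3) and positivity of the $v_{b,i}$, we have $bC_+b^{-1}\subseteq C_+$ for $b\in\mathfrak B$. Let $v'=(Pu+r,i)\in\operatorname{dom}f_j$ with $Pu+r\ge1$. As $r<P$, we have $u\ge0$, and $W_{v'}=\tau_{j1}^u\tau_{j2}$ is a positive word in $\mathfrak B$. Each $\gamma_{jl}$ lies in $C_+$, and moving it to the left past a positive word in $\mathfrak B$ keeps it in $C_+$. So
$$(\gamma_{j1}\tau_{j1})^u\gamma_{j2}\tau_{j2}=c\,W_{v'}\quad\text{with }c\in C_+ .$$
By (R4), $\gamma_{jl}\tau_{jl}s_j=s_j\sigma_{jl}$. Hence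
$$W_{v'}s_j=c^{-1}(\gamma_{j1}\tau_{j1})^u\gamma_{j2}\tau_{j2}\,s_j=c^{-1}s_j\sigma_{j1}^u\sigma_{j2}=c^{-1}s_jW_{f_j(v')},$$
and $c^{-1}s_j\in X_-$. Iterate along the orbit, on which the first coordinate stays at least $1$. $\square$

*Toy machine.* With $v=(2,1)$: $\gamma_{\alpha1}x^2\gamma_{\alpha2}t_1=c\,x^2t_1$ with $c=\gamma_{\alpha1}(x^2\gamma_{\alpha2}x^{-2})$, so $x^2t_1s_\alpha=c^{-1}s_\alpha xt_1$. Next $xt_1s_\beta=\gamma_{\beta2}^{-1}s_\beta xt_{\mathsf h}$. Together, $W_vs_\alpha s_\beta=c^{-1}s_\alpha\gamma_{\beta2}^{-1}s_\beta\,w$.

Conversely, garbage creates no false halting, even if we allow all of $X_0$ on the left.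

**Lemma 7.** Let $y_0\in F(s)$ and $v\in V$.
(a) If $W_vy_0\in X_0w$ in $G_1^0$, then the forward orbit of $v$ contains $v_*$.
(b) If $wy_0w^{-1}\in X_0$, then $y_0=1$.

*Proof.* In (b) we have $W_{v_*}y_0\in X_0w$, so in both cases $W_vy_0\in X_0w$, with $v=v_*$ in (b). Apply $\pi:G_1^0\to E$, which kills $C$: in $E$ we get $W_vy_0=y'w$ with $y'\in F(s)$. The retraction $E\to F(s)$ killing $\mathfrak B$ gives $y_0=y'$. So $y_0^{-1}W_vy_0=w$ in $E$. Now (a) is Lemma 2(b), and (b) is Lemma 2(c). $\square$

Set $\hat s_j=ws_jw^{-1}$ and
$$Y_0=\langle\hat s_j:j\in J\rangle=wF(s)w^{-1}\le G_1^0,\qquad Y=\langle\zeta_1,\zeta_2,\hat s_j\rangle=F(\zeta_1,\zeta_2)*Y_0\le G_1 .$$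
$Y$ is free of rank $|J|+2$.

**Lemma 8.**
(a) $X\cap Y_0=X_0\cap Y_0=1$ and $X\cap Y=F(\zeta_1,\zeta_2)$.
(b) If $y\in Y$ and $W_vw^{-1}y\in X$, then the forward orbit of $v$ contains $v_*$.

*Proof.* (a) Lemma 7(b) says $X_0\cap Y_0=1$. We have $X=X_0*F(\zeta_1,\zeta_2)$ and $Y=Y_0*F(\zeta_1,\zeta_2)$ inside $G_1=G_1^0*F(\zeta_1,\zeta_2)$. By normal forms $X\cap G_1^0=X_0$, so $X\cap Y_0=X_0\cap Y_0=1$. In the normal form of an element of $X\cap Y$, the syllables from $G_1^0$ lie in $X_0\cap Y_0=1$, so the element is in $F(\zeta_1,\zeta_2)$.

(b) The retraction $G_1\to G_1^0$ killing $\zeta_1,\zeta_2$ maps $X$ to $X_0$, and maps $y$ to some $wy_0w^{-1}$ with $y_0\in F(s)$. So $W_vy_0w^{-1}\in X_0$, and Lemma 7(a) applies. $\square$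

## Subgroups of a segment of groups

To pass from double cosets to membership we work in Bass–Serre trees. Let
$$\mathbf G=V_0*_{E_1}V_1*_{E_2}\cdots*_{E_r}V_r$$
be an amalgam along a segment, $E_i$ being a subgroup of $V_{i-1}$ and of $V_i$. Its Bass–Serre tree $T$ has vertices the cosets $gV_i$ and edges the cosets $gE_i$, where $gE_i$ joins $gV_{i-1}$ to $gV_i$. The base path has vertices $p_i=V_i$ and edges $e_i=E_i$; their stabilizers are $V_i$ and $E_i$, and the edges of type $e_i$ at $p_i$ are the $ge_i$, $g\in V_i$. The index $i$ is the *type* of a vertex or an edge; $\mathbf G$ preserves types.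

**Lemma 9.** Let $U_i\le V_i$ $(0\le i\le r)$ satisfy $U_{i-1}\cap E_i=U_i\cap E_i=:F_i$ for $1\le i\le r$. Let $U=\langle U_0,\dots,U_r\rangle$, and let $T_U$ be the union of the $U$-translates of the base path. Then the natural map $U_0*_{F_1}U_1*_{F_2}\cdots*_{F_r}U_r\to U$ is an isomorphism, $T_U$ is a subtree of $T$, $\mathrm{Stab}_U(p_i)=U_i$, and the edges of $T_U$ of type $e_i$ are exactly the $U$-translates of $e_i$.

For example, in $\langle a\rangle*\langle b\rangle$ with $U_0=\langle a^2\rangle$, $U_1=\langle b^3\rangle$, it gives $\langle a^2,b^3\rangle=\langle a^2\rangle*\langle b^3\rangle$.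

*Proof.* Let $\hat U$ be the abstract amalgam, $\hat T$ its tree, with base path $\hat p_i,\hat e_i$. There is a $\hat U$-equivariant simplicial map $f:\hat T\to T$ sending base path to base path.

**Step 1: $f$ is locally injective.** By equivariance look at a base vertex $\hat p_i$. Two edges there with the same image have the same type. They are $h\hat e,h'\hat e$ with $h,h'\in U_i$ and $\hat e\in\{\hat e_i,\hat e_{i+1}\}$, and $h^{-1}h'$ stabilizes the corresponding base edge of $T$. So $h^{-1}h'\in U_i\cap E_i=F_i$ or $h^{-1}h'\in U_i\cap E_{i+1}=F_{i+1}$, which is the edge group of $\hat e$ in $\hat U$. So the edges are equal.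

**Step 2: consequences.** A locally injective simplicial map of trees sends reduced paths to reduced paths, so $f$ is injective. An element of $\ker(\hat U\to\mathbf G)$ fixes $f(\hat T)$ pointwise, hence $\hat T$ pointwise by injectivity. So it lies in a vertex group $U_i$, which injects in $\mathbf G$; it is $1$. The image of $\hat U$ is $U$, so $\hat U\cong U$. The image $f(\hat T)$ is a subtree and equals $T_U$. If $h\in U$ fixes $p_i$, then $f(h\hat p_i)=f(\hat p_i)$, so $h\hat p_i=\hat p_i$ and $h\in U_i$; conversely $U_i\le V_i$ fixes $p_i$. Since $U$ preserves types, an edge of type $e_i$ in a $U$-translate of the base path is a $U$-translate of $e_i$. $\square$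

## Membership as halting

For $v=(n,i)\in V$ with $n\ge1$ put
$$a_v=W_vw^{-1}\in G_1,\qquad g_v=a_v^{-1}d_1a_v\in G .$$

We prove the key equivalence once, in a form that covers two situations.

**Proposition 10.** Let $\mathbf G$ be an amalgam along a segment in which $N$ and $G_1$ are consecutive vertex groups with edge group $X$. Let $U\le\mathbf G$ be generated by subgroups of the vertex groups satisfying the hypothesis of Lemma 9. Suppose the subgroup $U_N\le N$ contains $D$, and the subgroup $U_G\le G_1$ satisfies $Y_0\le U_G\le Y$. Then for $v=(n,i)$ with $n\ge1$,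
$$g_v\in U\iff\text{the forward orbit of }v\text{ contains }v_* .$$

*Proof.* Let $p_N,p_G$ be the base vertices with stabilizers $N,G_1$, and $e_X$ the edge between them.

**Step 1 ($\Leftarrow$): halting puts $g_v$ in $U$.** By Lemma 6, $W_vs_{j_1}\cdots s_{j_k}=\xi w$ with $\xi\in X_-$. Put $\hat y=\hat s_{j_1}\cdots\hat s_{j_k}=ws_{j_1}\cdots s_{j_k}w^{-1}\in Y_0$. Then $a_v\hat y=W_vs_{j_1}\cdots s_{j_k}w^{-1}=\xi$, so
$$g_v=\hat y\,(\xi^{-1}d_1\xi)\,\hat y^{-1}.$$
By (3), $\xi^{-1}d_1\xi\in D\le U$, and $\hat y\in Y_0\le U$. So $g_v\in U$.

**Step 2: if $g_v\in U$, then $g_v$ fixes no edge of type $e_X$ at the vertex $q=a_v^{-1}p_N$.** Since $d_1\in N$, $g_v$ fixes $q$. As $a_v\in G_1$, the edge $a_v^{-1}e_X$ joins $q$ to $a_v^{-1}p_G=p_G$. The edges of type $e_X$ at $q$ are the $a_v^{-1}ne_X$, $n\in N$, with stabilizers $a_v^{-1}nXn^{-1}a_v$. By Lemma 5(e), $d_1\notin nXn^{-1}$, so none of them is fixed.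

**Step 3: $q\in T_U$.** The element $g_v\in U$ preserves $T_U$ and fixes $q$, so it fixes the projection $z$ of $q$ to $T_U$. If $z\ne q$, then $g_v$ fixes the geodesic $[q,z]$ pointwise, so by Step 2 its first edge is not $a_v^{-1}e_X$. Hence the edge $a_v^{-1}e_X$ from $p_G$ to $q$ followed by $[q,z]$ is a path without backtracking, i.e. the geodesic from $p_G$ to $z$. Both endpoints lie in the subtree $T_U$, so $q\in T_U$, contradicting $z\neq q$. So $z=q\in T_U$.

**Step 4: read off the double coset.** The edge $a_v^{-1}e_X$ joins the points $q,p_G$ of $T_U$, so it lies in $T_U$, and by Lemma 9 $a_v^{-1}e_X=he_X$ with $h\in U$. Comparing the endpoints of the type of $p_G$ gives $hp_G=p_G$, so $h\in U_G\le Y$ by Lemma 9. Moreover $a_vh$ stabilizes $e_X$, so $W_vw^{-1}h=a_vh\in X$. By Lemma 8(b), the forward orbit of $v$ contains $v_*$. $\square$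

*Toy machine.* For $v=(2,1)$, $\xi^{-1}d_1\xi=s_\beta^{-1}\gamma_{\beta2}s_\alpha^{-1}(c\,d_1c^{-1})s_\alpha\gamma_{\beta2}^{-1}s_\beta$ with $c,\gamma_{\beta2}$ positive in $c_1,c_2$. Working from the inside out, each conjugation maps $D$ into $D$ by (R1) or (R2), so the result is in $D$.

## A free subgroup with undecidable membership

**Proof of Theorem B(1).** $G$ has a finite $C'(1/6)$ presentation and is torsion-free (Lemmas 3 and 5). Let $F_0=\langle d_1,d_2,\hat s_j\ (j\in J)\rangle\le G=N*_XG_1$. Apply Lemma 9 with $U_N=D$, $U_G=Y_0$: by Lemma 5(e) $D\cap X=1$, and by Lemma 8(a) $Y_0\cap X=1$, so the hypothesis holds with trivial edge group. Hence $F_0=D*Y_0$ is free of rank $2+|J|$. By Proposition 10 and (1),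
$$g_{v_m}\in F_0\iff m\in K .$$
The word $g_{v_m}=a^{-1}d_1a$ with $a=x^{2^m}t_1t_{\mathsf h}^{-1}x^{-1}$ is computable from $m$, and $K$ is not recursive. So membership in $F_0$ is undecidable. If the distortion of $F_0$ were bounded by a recursive function, membership would be decidable by the finite search described among the small cases, since $G$ has solvable word problem. So it is not. $\square$

This is not Theorem A: $F_0$ is free, hence not immutable. To make it rigid we want to replace the free pieces $D$ and $Y_0$ by groups admitting few homomorphisms. Take a group $\Lambda$ with finitely many conjugacy classes of homomorphisms to any torsion-free hyperbolic group, glue one copy $\Lambda_1$ to $G$ along a subgroup of $D$ and another copy $\Lambda_2$ along $Y_0$, and let the new subgroup be generated by $\Lambda_1$, $D$ and $\Lambda_2$. If we glue along $Y_0$ itself, however, the edge group $D\cap Y_0$ between the two sides is trivial. Indeed, Lemma 9 with local groups $\Lambda_1,D,Y_0,\Lambda_2$ in the corresponding amalgam gives a free product $\langle\Lambda_1,D\rangle*\Lambda_2$ of non-abelian groups,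 which is not immutable: the two sides can be conjugated independently. This is what $\zeta_1,\zeta_2$ are for. They lie in $Y$, hence in the copy $\Lambda_2$ glued along $Y$, and they act on $D$ by (R2). In $X$ they are new free letters, so nothing in the simulation is disturbed. They will tie the two conjugating elements together.

## Attaching property (T) lattices

Three notions are needed. In a hyperbolic group, a finitely generated subgroup is *quasiconvex* iff it is quasi-isometrically embedded (undistorted, i.e. linearly bounded distortion). Finitely generated subgroups of free groups are examples. So are retracts: a retraction $\rho:G\to Y$ gives $|y|_Y\le\mathrm{const}\cdot|y|_G$. A subgroup $M\le\Delta$ is *malnormal* if $M\cap gMg^{-1}=1$ for all $g\in\Delta\setminus M$. In $F(a,b)$ the subgroup $\langle a\rangle$ is malnormal, and $\langle a^2\rangle$ is not (take $g=a$). As for *property (T)*, we only use the following consequence (Delorme): on a group with (T), every function $\psi$ that is conditionally of negative type is bounded. Here a kernel $d$ (symmetric, zero on the diagonal) is conditionally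 of negative type if $\sum c_ic_jd(x_i,x_j)\le0$ whenever $\sum c_i=0$, and $\psi$ is of this type if the kernel $\psi(g^{-1}h)$ is. For instance $\mathbb Z$ does not have (T): $\psi(n)=|n|$ comes from the metric of a line, which is conditionally of negative type by the computation in the proof of Proposition 14 below, and it is unbounded.

Let $\Lambda$ be a torsion-free cocompact lattice in $\mathrm{Sp}(2,1)$; it exists by Borel and Selberg. It is hyperbolic and non-elementary, it has property (T) (Kostant), and it is the fundamental group of a closed aspherical manifold.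

**Lemma 11.** For every $r\ge2$, $\Lambda$ contains a malnormal quasiconvex free subgroup of rank $r$.

*Proof.* I. Kapovich (Math. Proc. Camb. Phil. Soc. 127 (1999), 461–486) proved that every non-elementary subgroup of a torsion-free hyperbolic group $\Delta$ contains a free group of rank two that is malnormal and quasiconvex in $\Delta$. So $\Lambda$ contains a malnormal quasiconvex $F(a,b)$. In it let
$$M=\langle b^{2^q}ab^{-2^{r+q}}:1\le q\le r\rangle .$$
For $r=2$ this is $\langle b^2ab^{-8},\,b^4ab^{-16}\rangle$.

**Step 1: $M$ is free of rank $r$.** Let $\mathcal S$ be the labelled graph consisting of a segment of $b$-edges with vertices $0,1,\dots,2^{2r}$ (base point $0$) together with $a$-edges $2^q\to2^{r+q}$, $1\le q\le r$. No vertex has two outgoing or two incoming edges with the same label, so $\mathcal S$ is folded. It represents $M$, and its rank is $r$.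

**Step 2: the off-diagonal part of the pullback of $\mathcal S$ with itself is a forest.** Its vertices are the pairs $(m,m')$ with $m\ne m'$, its edges the pairs of edges with equal labels. Its $b$-components are segments on which $m-m'$ is a constant $\delta_0\ne0$, one for each $\delta_0$. Its $a$-edges join $(2^q,2^{q'})$ to $(2^{r+q},2^{r+q'})$ with $q\ne q'$. The numbers $2^i-2^{i'}$ with $i\ne i'$ are distinct for distinct ordered pairs $(i,i')$ (if $i>i'$, the binary digits equal to 1 are exactly those at places $i',\dots,i-1$). So each $b$-segment contains at most one endpoint of an $a$-edge. Each component is thus a segment, or two distinct segments joined by one edge.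

**Step 3: $M$ is malnormal in $F(a,b)$.** Suppose $1\ne h\in M\cap gMg^{-1}$ with $g\notin M$. In the cover of the rose with vertex set $M\backslash F(a,b)$, $h$ reads closed loops at the two distinct vertices $M$ and $Mg^{-1}$, because $h\in M$ and $g^{-1}hg\in M$. Write $h=zh_0z^{-1}$ with $h_0$ cyclically reduced. Then $h_0$ reads closed, cyclically reduced loops at the distinct vertices $Mz$ and $Mg^{-1}z$. The cover is $\mathcal S$ with trees attached, so cyclically reduced loops lie in $\mathcal S$. As $\mathcal S$ is folded, the two loops stay at distinct vertices, so together they form a nontrivial closed cyclically reduced loop in the off-diagonal pullback, contradicting Step 2.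

**Step 4: pass to $\Lambda$.** If $M\cap gMg^{-1}\ne1$ with $g\in\Lambda$, then $g\in F(a,b)$ by malnormality of $F(a,b)$, and then $g\in M$. And $M$ is undistorted in $F(a,b)$, which is undistorted in $\Lambda$. $\square$

The group $D$ itself need not be quasiconvex in $G$, and we must glue along a quasiconvex subgroup. Powers help.

**Lemma 12.** There is $n_0\ge1$ such that $D_0=\langle d_1^{n_0},d_2^{n_0}\rangle\le G$ is free on $d_1^{n_0},d_2^{n_0}$ and quasiconvex in $G$.

*Proof.* **Step 1: powers of $d_1$ and $d_2$ diverge uniformly.** In a torsion-free hyperbolic group, $d_k^{+\infty}\ne d_k^{-\infty}$ and the stabilizers of these boundary points are cyclic. As $d_1,d_2$ do not commute, the four points $d_1^{\pm\infty},d_2^{\pm\infty}$ are distinct. I claim there is $\mu\ge0$ with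
$$(d_k^{\epsilon n}\,|\,d_{k'}^{\epsilon'n'})_1\le\mu\quad\text{for all }n,n'\ge1,\ (k,\epsilon)\ne(k',\epsilon').$$
Otherwise, for some fixed $(k,\epsilon)\ne(k',\epsilon')$, there are exponents $n_m,n_m'$ with these Gromov products tending to $\infty$. A Gromov product is at most each of the two word lengths, so $n_m,n_m'\to\infty$. The sequences then converge to $d_k^{\epsilon\infty}$ and $d_{k'}^{\epsilon'\infty}$, and these would coincide, a contradiction.

**Step 2: choice of $n_0$.** Let $\delta$ be a hyperbolicity constant for the four-point inequality, $\ell:=2\mu+2\delta+1$, and choose $n_0$ with $|d_k^{n_0}|\ge\ell$ for $k=1,2$. Let $x_0=1,x_1,\dots,x_n$ be the successive prefixes of a reduced word in $d_1^{\pm n_0},d_2^{\pm n_0}$. Then $d(x_i,x_{i+1})\ge\ell$. If the letters before and after $x_i$ are $g$ and $g'$, then $(x_{i-1}|x_{i+1})_{x_i}=(g^{-1}|g')_1\le\mu$ by Step 1, as $g^{-1}\ne g'$.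

**Step 3: $(x_0|x_{i+1})_{x_i}\le\mu+\delta$ for $i\ge1$.** For $i=1$ this is Step 2. If it holds for $i-1\ge1$, then
$$(x_0|x_{i-1})_{x_i}=d(x_{i-1},x_i)-(x_0|x_i)_{x_{i-1}}\ge\ell-\mu-\delta>\mu+\delta .$$
Since $\mu\ge(x_{i-1}|x_{i+1})_{x_i}\ge\min\{(x_{i-1}|x_0)_{x_i},(x_0|x_{i+1})_{x_i}\}-\delta$, the minimum is at most $\mu+\delta$, so it is the second term, and the claim holds for $i$.

**Step 4: linear progress.** For $i\ge1$,
$$d(x_0,x_{i+1})=d(x_0,x_i)+d(x_i,x_{i+1})-2(x_0|x_{i+1})_{x_i}\ge d(x_0,x_i)+\ell-2\mu-2\delta=d(x_0,x_i)+1 .$$
With $d(x_0,x_1)\ge\ell\ge1$ we get $d(x_0,x_n)\ge n$. So $D_0$ is free on the two powers and quasi-isometrically embedded. $\square$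

**Definition ($\Gamma$ and $H$).** Let $\Lambda_1,\Lambda_2$ be copies of $\Lambda$. Identify $D_0$ with a malnormal quasiconvex free subgroup of rank $2$ of $\Lambda_1$, and $Y$ with one of rank $|J|+2$ of $\Lambda_2$. Put
$$\Gamma'=\Lambda_1*_{D_0}G,\qquad\Gamma=\Gamma'*_Y\Lambda_2,\qquad H=\langle\Lambda_1,d_1,d_2,\Lambda_2\rangle\le\Gamma .$$

**Lemma 13.** $\Gamma$ is a torsion-free hyperbolic group. Moreover $H$ is naturally isomorphic to $\Lambda_1*_{D_0}A*_{F(\zeta_1,\zeta_2)}\Lambda_2$; it is finitely presented and of type F. Finally, for $v=(n,i)$ with $n\ge1$: $g_v\in H$ iff the forward orbit of $v$ contains $v_*$.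

*Proof.* **Step 1: hyperbolicity.** The combination theorem (Bestvina–Feighn, J. Diff. Geom. 35 (1992); Kharlampovich–Myasnikov, Trans. AMS 350 (1998)) says that an amalgam of hyperbolic groups along a subgroup quasiconvex in both factors and malnormal in at least one is hyperbolic. By Lemmas 11 and 12, $\Gamma'$ is hyperbolic. For the second amalgam we need $Y$ quasiconvex in $\Gamma'$. Killing all $d_k,c_i$ and all $b\in\mathfrak B$ in $G$ makes all relations trivial and gives $G\to F(s_j,\zeta_i)$. It maps $\hat s_j\mapsto s_j$, $\zeta_i\mapsto\zeta_i$, so it maps $Y$ isomorphically. It kills $D_0$, so it extends to $\Gamma'$ by killing $\Lambda_1$. So $Y$ is a retract of $\Gamma'$, hence quasiconvex. Thus $\Gamma$ is hyperbolic; it is torsion-free as an iterated amalgam of torsion-free groups.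

**Step 2: structure of $H$.** As $D_0\le D\le N$ and $Y\le G_1$, we have $\Gamma=\Lambda_1*_{D_0}N*_XG_1*_Y\Lambda_2$, an amalgam along a segment. Apply Lemma 9 with the subgroups $\Lambda_1,A,Y,\Lambda_2$ of the four vertex groups. Its hypothesis holds: at $D_0$, $\Lambda_1\cap D_0=D_0=A\cap D_0$; at $X$, $A\cap X=F(\zeta_1,\zeta_2)=Y\cap X$ by Lemmas 5(f) and 8(a); at $Y$, $Y\cap Y=Y=\Lambda_2\cap Y$. The subgroup generated is $\langle\Lambda_1,A,Y,\Lambda_2\rangle=H$, since $A=\langle D,\zeta_1,\zeta_2\rangle$ and $\zeta_i\in Y\le\Lambda_2$. So $H\cong\Lambda_1*_{D_0}A*_{F(\zeta_1,\zeta_2)}Y*_Y\Lambda_2=\Lambda_1*_{D_0}A*_{F(\zeta_1,\zeta_2)}\Lambda_2$.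

**Step 3: finiteness.** $\Lambda_1,\Lambda_2,A$ are finitely presented and the edge groups are finitely generated, so $H$ is finitely presented. Each $\Lambda_i$ has a closed aspherical manifold as classifying space; $A$ is a multiple HNN extension of a finitely generated free group along finitely generated free groups, so it is of type F; the edge groups are finitely generated free. Gluing finite classifying spaces along mapping cylinders shows that $H$ is of type F.

**Step 4: membership.** Proposition 10 applies to $\mathbf G=\Gamma$, $U=H$, with $U_N=A\ge D$ and $U_G=Y\ge Y_0$. $\square$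

## Rigidity of $H$

**Proposition 14** (Bestvina, Paulin). For every torsion-free hyperbolic group $\Delta$ there are only finitely many conjugacy classes of homomorphisms $\Lambda\to\Delta$.

*Proof.* Fix a finite generating set $Z$ of $\Lambda$ and a Cayley graph $\mathcal C$ of $\Delta$. Suppose $\varphi_1,\varphi_2,\dots:\Lambda\to\Delta$ are pairwise non-conjugate.

**Step 1: rescaling factors.** Put $\lambda_n=\min_{y\in\Delta}\max_{z\in Z}d(y,\varphi_n(z)y)$. After conjugating $\varphi_n$ we may assume that the minimum is attained at $y=1$. For each $R$ only finitely many $n$ have $\lambda_n\le R$, because then $\varphi_n(Z)$ lies in a finite ball. So $\lambda_n\to\infty$, and we may discard the finitely many $n$ with $\lambda_n=0$.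

**Step 2: a limiting tree without fixed point.** Let $\mathcal T$ be the ultralimit, along a non-principal ultrafilter, of the pointed spaces $(\lambda_n^{-1}\mathcal C,1)$. These are geodesic and hyperbolic with constants tending to $0$, so $\mathcal T$ is a complete $\mathbb R$-tree. As $d(1,\varphi_n(z)1)\le\lambda_n$ for $z\in Z$, $\Lambda$ acts on $\mathcal T$ by isometries via the $\varphi_n$. Every point of $\mathcal T$ is represented by a sequence of vertices $y_n\in\Delta$, and $\max_zd(y_n,\varphi_n(z)y_n)\ge\lambda_n$. As $Z$ is finite, one $z$ attains the maximum along a set of indices in the ultrafilter, and it moves the point by at least $1$. So $\Lambda$ has no global fixed point in $\mathcal T$.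

**Step 3: property (T) gives a fixed point.** The metric of an $\mathbb R$-tree is conditionally of negative type: finitely many points $x_i$ span a finite metric tree, $d(x_i,x_j)$ is the sum of the lengths of the edges separating $x_i$ from $x_j$, and an edge splitting the points into classes $\mathcal P,\mathcal P'$ contributes to $\sum c_ic_jd(x_i,x_j)$ its length times $2\sum_{\mathcal P}c_i\sum_{\mathcal P'}c_j=-2\big(\sum_{\mathcal P}c_i\big)^2\le0$ when $\sum c_i=0$. So for $o\in\mathcal T$ the function $g\mapsto d(o,go)$ on $\Lambda$ is conditionally of negative type, hence bounded. Then $\Lambda$ has a bounded orbit, and its circumcenter in the complete $\mathbb R$-tree $\mathcal T$ is a global fixed point. This contradicts Step 2. $\square$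

**Proposition 15.** For every torsion-free hyperbolic group $\Delta$ there are only finitely many conjugacy classes of injective homomorphisms $H\to\Delta$. In particular $H$ is immutable in $\Gamma$.

*Proof.* Let $\Psi_1,\Psi_2$ be finite sets of representatives of the conjugacy classes of homomorphisms $\Lambda_1\to\Delta$ and $\Lambda_2\to\Delta$. Let $\phi:H\to\Delta$ be injective. After conjugating, $\phi|_{\Lambda_2}=\psi_2\in\Psi_2$, and $\phi|_{\Lambda_1}=g\,\psi_1(\cdot)\,g^{-1}$ with $\psi_1\in\Psi_1$, $g\in\Delta$. We show that $\phi$ is determined by $(\psi_1,\psi_2)$; the only freedom left is in $g$ and in $\phi(d_1),\phi(d_2)$.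

**Step 1: roots determine $g^{-1}\phi(d_k)g$.** Since $d_k^{n_0}\in D_0\le\Lambda_1$, the element $g^{-1}\phi(d_k)g$ is an $n_0$-th root of $\psi_1(d_k^{n_0})\ne1$. By uniqueness of roots it is an element $\varepsilon_k$ depending only on $\psi_1$. So $\phi(d_k)=g\varepsilon_kg^{-1}$. As $\phi$ is injective, $\varepsilon_1,\varepsilon_2$ do not commute.

**Step 2: the relations for $\zeta_i$ determine $g^{-1}\psi_2(\zeta_i)g$.** Put $r_i=g^{-1}\psi_2(\zeta_i)g=g^{-1}\phi(\zeta_i)g$. Applying $\phi$ to $\zeta_i^{-1}d_k\zeta_i=u_{\zeta_i,k}(d_1,d_2)$ and conjugating by $g$,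
$$r_i^{-1}\varepsilon_kr_i=u_{\zeta_i,k}(\varepsilon_1,\varepsilon_2)\qquad(k=1,2).$$
If $r_i,r_i'$ both satisfy this, then $r_i'r_i^{-1}$ centralizes $\varepsilon_1$ and $\varepsilon_2$, which do not commute, so $r_i=r_i'$. So $r_i$ is determined by $\psi_1$.

**Step 3: $g$ is determined.** If $g,g'$ both occur for the pair $(\psi_1,\psi_2)$, then $g^{-1}\psi_2(\zeta_i)g=g'^{-1}\psi_2(\zeta_i)g'$ for $i=1,2$ by Step 2, so $g'g^{-1}$ centralizes $\psi_2(\zeta_1)$ and $\psi_2(\zeta_2)$. These do not commute, because $\zeta_1,\zeta_2$ do not and $\psi_2=\phi|_{\Lambda_2}$ is injective. So $g=g'$.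

Hence $\phi$ is determined on $\Lambda_1,\Lambda_2,d_1,d_2$, which generate $H$, and there are at most $|\Psi_1||\Psi_2|$ conjugacy classes of embeddings $H\to\Delta$. For immutability take $\Delta=\Gamma$. $\square$

## Proofs of Theorems A and B

**Proof of Theorem A.** Let $\mathcal A$ be the finite set consisting of generators of $\Lambda_1$ and of $\Lambda_2$ together with $d_1,d_2$. Then $\langle\mathcal A\rangle=H$ is finitely presented and of type F (Lemma 13), and immutable (Proposition 15), in the torsion-free hyperbolic group $\Gamma$. The word $g_{v_m}=a^{-1}d_1a$ with $a=x^{2^m}t_1t_{\mathsf h}^{-1}x^{-1}$ is computable from $m$. By Lemma 13 and (1), $g_{v_m}\in H\iff m\in K$. Since $K$ is not recursive, membership in $H$ is undecidable. A finite presentation of $H$ and a list $\phi_1,\dots,\phi_n$ are constants, because $H$ is fixed, so supplying them does not help. $\square$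

**Proof of Theorem B.** Part (1) was proved above.

(2) Membership in a finitely generated subgroup of a finitely presented group is r.e.: list all products of generators of the subgroup and all consequences of the relations. The computable map $m\mapsto g_{v_m}$ satisfies $m\in K\iff g_{v_m}\in H$ and $m\in K\iff g_{v_m}\in F_0$. As $K$ is $m$-complete, both membership sets are $m$-complete r.e.

(3) The first assertion is Proposition 15. Let $\Gamma\le\hat\Gamma$ with $\hat\Gamma$ torsion-free hyperbolic. Then $H$ is finitely presented, of type F, and immutable in $\hat\Gamma$ by Proposition 15 with $\Delta=\hat\Gamma$. Rewriting the generators of $\Gamma$ as fixed words in those of $\hat\Gamma$, an algorithm deciding membership in $H\le\hat\Gamma$ would decide membership in $H\le\Gamma$, contradicting Theorem A. $\square$
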